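\title{Measures of weak non-compactness in $C(K)$ and the Cantor--Bendixson height of $K$}

\begin{abstract}
We compare two measures of weak non-compactness on the spaces $C(K)$: the De Blasi measure $\omega$, and the measure $\operatorname{wk}$, which records how far the weak$^*$ closure of a set in the bidual lies from the space. They are not equivalent on $C([0,1])$, nor on $C(Y)$ for a suitable countable compact space $Y$. More precisely, if the derived set $K^{(n)}$ is nonempty, then every constant $C$ with $\omega\le C\operatorname{wk}$ on $C(K)$ is at least $2n$. Conversely, if $K^{(n)}\ne\emptyset=K^{(n+1)}$, then the constant $2n$ works when $K$ is metrizable or $n=1$, and the constant $6n+2$ works when $K$ is separable. Hence, for separable $K$, the two measures are equivalent on $C(K)$ exactly when $K$ has finite Cantor--Bendixson height.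
\end{abstract}

\section{Introduction}

Let $X$ be a real Banach space, canonically embedded in its bidual $X^{**}$. For nonempty sets $A,B$ in a normed space put
\[
\widehat{\operatorname{d}}(A,B)=\sup\{\operatorname{dist}(a,B): a\in A\}.
\]
For a nonempty bounded set $A\subset X$ the \emph{De Blasi measure of weak non-compactness} is
\[
\omega(A)=\inf\{\widehat{\operatorname{d}}(A,W): W\subset X\text{ weakly compact}\},
\]
and we put
\[
\operatorname{wk}(A)=\widehat{\operatorname{d}}\bigl(\overline{A}^{w^*},X\bigr),
\]
where $\overline{A}^{w^*}$ is the closure of $A$ in $(X^{**},w^*)$ and the distance is taken in $X^{**}$. Both quantities vanish exactly on the relatively weakly compact sets, and $\operatorname{wk}(A)\le\omega(A)$ (see Lemma~\ref{lem:basic}). The two measures are \emph{equivalent on $X$} if there is a constant $C>0$, which may depend on $X$, such that $\omega(A)\le C\operatorname{wk}(A)$ for every bounded $A\subset X$.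

The measure $\operatorname{wk}$ approximates the weak$^*$ cluster points of $A$ by elements of $X$ one at a time. The measure $\omega$ asks for an approximation of all of $A$ at once, by points that together form a relatively weakly compact set. Equivalence means that separate approximations can always be assembled into a coherent one at the cost of a constant factor. It is known that there are Banach spaces in which $\omega$ and $\operatorname{wk}$ are not equivalent, and that $\omega=\operatorname{wk}$ on $L^1(\mu)$ for an arbitrary nonnegative $\sigma$-additive measure $\mu$ and on $c_0(\Gamma)$ for an arbitrary set $\Gamma$. The following problem is posed in \cite{HK}. Here $C(K)$ is the space of continuous real functions on $K$ with the supremum norm.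

\medskip
\noindent\textbf{Problem.} In each question the constant $C$ may depend on $K$.
\begin{enumerate}
\item[(1)] Are $\omega$ and $\operatorname{wk}$ equivalent on $C(K)$ for every compact Hausdorff space $K$?
\item[(2)] Are they equivalent on $C([0,1])$?
\item[(3)] Are they equivalent on $C(K)$ for every countable compact Hausdorff space $K$?
\end{enumerate}

There is a reason to expect a positive answer, at least to (3). Equivalence is preserved by isomorphisms of Banach spaces (Lemma~\ref{lem:basic}(b)). If $K$ is a convergent sequence with its limit, then $C(K)$ is the space $c$ of convergent sequences, and $x\mapsto(\lim x,\;x_0-\lim x,\;x_1-\lim x,\dots)$ is an isomorphism of $c$ onto $c_0$. So the measures are equivalent on $c$, and one may hope that this survives when convergent sequences are stacked on top of each other. It does survive finitely many such steps, but every step adds $2$ to the constant, and all three answers are negative.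

To count the steps we use Cantor--Bendixson derivatives: $K^{(0)}=K$, and $K^{(j+1)}$ is the set of non-isolated points of $K^{(j)}$. We say that $K$ has \emph{finite height} if $K^{(m)}=\emptyset$ for some finite $m$. Let $\mathbb N=\{0,1,2,\dots\}$, identify subsets of $\mathbb N$ with points of the Cantor cube $2^{\mathbb N}$, and for $n\ge0$ put
\[
K_n=\{t\subset\mathbb N: |t|\le n\}.
\]
This is a countable compact metrizable space with $K_n^{(n)}=\{\emptyset\}$ (Section~\ref{sec:An}).

\begin{theorem}\label{thm:A}
Let $Y$ be the one-point compactification of the disjoint union $\bigsqcup_{n\ge1}K_n$; it is a countable compact Hausdorff space. Then $\omega$ and $\operatorname{wk}$ are not equivalent on $C(Y)$, nor on $C([0,1])$. So questions \textup{(1)}, \textup{(2)} and \textup{(3)} all have negative answers.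
\end{theorem}

\begin{theorem}\label{thm:B}
Let $K$ be a compact Hausdorff space and let $n\ge1$ satisfy $K^{(n)}\ne\emptyset$. Then there is a bounded set $A\subset C(K)$ with $\operatorname{wk}(A)\le\frac12$ and $\omega(A)\ge n$. Hence every constant $C$ with $\omega\le C\operatorname{wk}$ on $C(K)$ satisfies $C\ge2n$. If $K^{(n)}\neq\emptyset$ for all $n$, then $\omega$ and $\operatorname{wk}$ are not equivalent on $C(K)$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $K$ be a compact Hausdorff space and let $n\ge1$ satisfy $K^{(n)}\ne\emptyset=K^{(n+1)}$.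
\begin{enumerate}
\item[(a)] If $K$ is metrizable, or if $n=1$, then $\omega(A)\le2n\operatorname{wk}(A)$ for all bounded $A\subset C(K)$, and the constant $2n$ is optimal.
\item[(b)] If $K$ is separable, then $\omega(A)\le(6n+2)\operatorname{wk}(A)$ for all bounded $A\subset C(K)$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:class}
Let $K$ be a compact Hausdorff space that is metrizable (in particular, countable) or separable. Then $\omega$ and $\operatorname{wk}$ are equivalent on $C(K)$ if and only if $K$ has finite height. For countable $K$ with $K^{(n)}\ne\emptyset=K^{(n+1)}$, $n\ge1$, the optimal constant is $2n$.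
\end{corollary}

We do not settle the case of a non-separable $K$ of finite height with $K^{(2)}\ne\emptyset$.

Section~\ref{sec:c} shows the mechanism in the space $c$, where the ratio $2$ already occurs. Section~\ref{sec:An} constructs sets $A_n\subset C(K_n)$ with ratio $2n$, and Section~\ref{sec:plant} carries them to other spaces $C(K)$, which proves Theorems~\ref{thm:A} and~\ref{thm:B}. Sections~\ref{sec:upper} and~\ref{sec:sep} prove Theorem~\ref{thm:C} and Corollary~\ref{cor:class}.

\section{Preliminaries}\label{sec:prelim}

All bounded sets and all compact spaces below are nonempty, and compact spaces are Hausdorff.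

\subsection*{The two measures}

\begin{lemma}\label{lem:basic}
Let $X,X'$ be Banach spaces and let $A\subset X$ be bounded.
\begin{enumerate}
\item[(a)] $\operatorname{wk}(A)\le\omega(A)\le\sup_{a\in A}\|a\|$, and each of the two measures vanishes if and only if $A$ is relatively weakly compact.
\item[(b)] If $J:X\to X'$ is a bounded linear operator, then $\operatorname{wk}(JA)\le\|J\|\operatorname{wk}(A)$ and $\omega(JA)\le\|J\|\,\omega(A)$.
\item[(c)] If $A'\subset X$ is bounded and $\operatorname{dist}(a,A')\le\gamma$ for all $a\in A$, then $\omega(A)\le\omega(A')+\gamma$.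
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\delta>\omega(A)$ and take a weakly compact $W$ with $A\subset W+\delta B_X$. The set $W+\delta B_{X^{**}}$ is $w^*$-compact, being a sum of two $w^*$-compact sets, so it contains $\overline A^{w^*}$. Thus $\operatorname{wk}(A)\le\delta$. The choice $W=\{0\}$ gives the second inequality. If $A$ is relatively weakly compact, its weak closure is an admissible $W$ and $\omega(A)=0$. If $\operatorname{wk}(A)=0$, then $\overline A^{w^*}\subset X$ because $X$ is norm closed in $X^{**}$; this set is $w^*$-compact by the Banach--Alaoglu theorem, and $w^*$ restricted to $X$ is the weak topology.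

(b) The operator $J^{**}$ extends $J$, has norm $\|J\|$ and is $w^*$-$w^*$ continuous. So $J^{**}(\overline A^{w^*})$ is $w^*$-compact, contains $JA$, and therefore contains $\overline{JA}^{w^*}$. For $F\in\overline A^{w^*}$ and $x\in X$ we have $\|J^{**}F-Jx\|\le\|J\|\,\|F-x\|$, which gives the first inequality. For the second, $JW$ is weakly compact when $W$ is, and $\operatorname{dist}(Ja,JW)\le\|J\|\operatorname{dist}(a,W)$.

(c) For every $W$ and $a\in A$ the triangle inequality gives $\operatorname{dist}(a,W)\le\gamma+\widehat{\operatorname{d}}(A',W)$.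
\end{proof}

\subsection*{Scattered spaces}
A space is \emph{scattered} if each of its nonempty subsets has a point that is isolated in the subset; subspaces of scattered spaces are scattered. A space is \emph{zero-dimensional} if its clopen sets form a base.

\begin{lemma}\label{lem:CB}
Let $K$ be compact and $j\ge0$.
\begin{enumerate}
\item[(a)] $K^{(j)}$ is closed, and $U^{(j)}=U\cap K^{(j)}$ for every open $U\subset K$.
\item[(b)] $K^{(j+1)}=\emptyset$ if and only if $K^{(j)}$ is finite.
\item[(c)] If $K$ has finite height, then $K$ is scattered.
\item[(d)] If $K$ is scattered, then $K$ is zero-dimensional.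
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The isolated points of $K^{(j)}$ form an open subset of $K^{(j)}$, so $K^{(j+1)}$ is closed in $K^{(j)}$. Since $U\cap K^{(j)}$ is open in $K^{(j)}$, a point of it is isolated in $U\cap K^{(j)}$ exactly when it is isolated in $K^{(j)}$. Both claims follow by induction.
(b) A compact discrete space is finite, and a finite Hausdorff space is discrete.
(c) Given $\emptyset\ne S\subset K$, take the largest $i$ with $S\subset K^{(i)}$. A point of $S\setminus K^{(i+1)}$ is isolated in $K^{(i)}$, hence in $S$.
(d) A connected Hausdorff space with more than one point has no isolated point, so the connected subsets of $K$ are single points. A compact Hausdorff space with this property is zero-dimensional; this is a textbook fact.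
\end{proof}

We use two classical theorems on a compact space $K$.

\begin{itemize}
\item \emph{Rudin (1957).} If $K$ is scattered, then $C(K)^*=\ell_1(K)$: every functional has the form $f\mapsto\sum_{x\in K}\mu(x)f(x)$, with norm $\sum_x|\mu(x)|$. (For countable $K$ this is immediate from the Riesz representation theorem, since a measure on a countable set is a sum of atoms.)
\item \emph{Pe\l czy\'nski--Semadeni (1959).} If $K$ is not scattered, there is a continuous surjection $K\to[0,1]$.
\end{itemize}

Let $K$ be compact and scattered, and let $\tau_p$ denote the topology of pointwise convergence on $K$. By Rudin's theorem $C(K)^{**}=\ell_\infty(K)$, and the canonical embedding is the inclusion $C(K)\subset\ell_\infty(K)$. On bounded subsets of $\ell_\infty(K)$ the topologies $w^*$ and $\tau_p$ agree. Indeed, point evaluations are $w^*$-continuous; conversely, if $F_\nu\to F$ pointwise with $\|F_\nu\|,\|F\|\le M$, and $\mu\in\ell_1(K)$ has mass less than $\gamma$ outside a finite set $D$, then $|\langle F_\nu-F,\mu\rangle|\le\sum_{x\in D}|\mu(x)|\,|F_\nu(x)-F(x)|+2M\gamma$, and the finite sum tends to $0$. We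 record the consequences:
\begin{itemize}
\item[(P1)] every $\mu\in C(K)^*$ is $\tau_p$-continuous on bounded subsets of $C(K)$, so a bounded $\tau_p$-compact subset of $C(K)$ is weakly compact;
\item[(P2)] for bounded $A\subset C(K)$, the set $\overline A^{w^*}$ is the $\tau_p$-closure $L$ of $A$ in $\ell_\infty(K)$, it is $\tau_p$-compact, and $\operatorname{wk}(A)=\sup_{F\in L}\operatorname{dist}(F,C(K))$.
\end{itemize}
So $\operatorname{wk}(A)$ measures how discontinuous the pointwise cluster points of $A$ are. To quantify this locally, define the \emph{jump} of $F\in\ell_\infty(K)$ at $x_0\in K$ by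
\[
\operatorname{jump}(F,x_0)=\limsup_{x\to x_0}|F(x)-F(x_0)|=\inf_{U}\ \sup_{x\in U}|F(x)-F(x_0)|,
\]
where $U$ runs over the neighborhoods of $x_0$. If $g\in C(K)$, then $|F(x)-F(x_0)|\le2\|F-g\|+|g(x)-g(x_0)|$, and therefore
\begin{equation}\label{eq:jump}
\operatorname{jump}(F,x_0)\le2\operatorname{dist}(F,C(K)).
\end{equation}

\subsection*{Ultrafilter limits}
Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. A sequence $(z_m)$ in a compact space $Z$, defined for all but finitely many $m$, has a unique limit $z=\lim_{m\to\mathcal U}z_m$, characterized by $\{m:z_m\in V\}\in\mathcal U$ for every neighborhood $V$ of $z$. Such limits commute with continuous maps; they agree with the ordinary limit of a convergent sequence; and if $z_m$ lies in a closed set for all but finitely many $m$, then so does $z$. Ultrafilters let us take limits of many sequences without ever passing to subsequences.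

\section{The space of convergent sequences}\label{sec:c}

Let $K=\mathbb N\cup\{\infty\}$ be the one-point compactification of $\mathbb N$, so that $C(K)=c$ with $x(\infty)=\lim_m x(m)$. For $a<b$ in $\mathbb N$ let
\[
f_{a,b}=(\underbrace{-1,\dots,-1}_{[0,a)},\underbrace{1,\dots,1}_{[a,b)},0,0,\dots),\qquad f_{a,b}(\infty)=0,
\]
and let $A_1=\{f_{a,b}:a<b\}$. We show that $\operatorname{wk}(A_1)=\frac12$ and $\omega(A_1)=1$.

\emph{The measure $\operatorname{wk}$.} Along a subnet of any net of pairs $(a,b)$, both $a$ and $b$ converge in $\mathbb N\cup\{\infty\}$. Hence the pointwise closure of $A_1$ consists of the functions $f_{a,b}$ and of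
\[
F_a=\begin{cases}-1&\text{on }[0,a),\\ \phantom{-}1&\text{on }[a,\infty),\\ \phantom{-}0&\text{at }\infty,\end{cases}
\qquad\qquad
F_\infty=\begin{cases}-1&\text{on }\mathbb N,\\ \phantom{-}0&\text{at }\infty.\end{cases}
\]
The function $F_a$ is within $\frac12$ of the continuous function equal to $-\frac12$ on $[0,a)$ and to $\frac12$ on $[a,\infty]$, and $F_\infty$ is within $\frac12$ of the constant $-\frac12$. All these functions have jump $1$ at $\infty$, so \eqref{eq:jump} and (P2) give $\operatorname{wk}(A_1)=\frac12$.

These best approximations do not fit together. A continuous $g$ with $\|g-F_a\|\le\frac12$ satisfies $g(\infty)\le\frac12$ and $g(m)\ge\frac12$ for $m\ge a$, so $g(\infty)=\frac12$. In the same way $\|g-F_\infty\|\le\frac12$ forces $g(\infty)=-\frac12$. Yet $F_a\to F_\infty$ pointwise as $a\to\infty$.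

\emph{The measure $\omega$.} We have $\omega(A_1)\le1$ by Lemma~\ref{lem:basic}(a). Let $\delta>\omega(A_1)$, and take a weakly compact $W\subset c$ and $w_{a,b}\in W$ with $\|f_{a,b}-w_{a,b}\|<\delta$. Let $w_a=\lim_{b\to\mathcal U}w_{a,b}$ and $w=\lim_{a\to\mathcal U}w_a$ in $(W,\text{weak})$. These limits are pointwise limits, and they are \emph{continuous} functions. We estimate $w(\infty)$ in two ways.
\begin{itemize}
\item For $a<m<b$ we have $w_{a,b}(m)>1-\delta$. Letting $b\to\mathcal U$ gives $w_a(m)\ge1-\delta$ for $m>a$. Letting $m\to\infty$ gives $w_a(\infty)\ge1-\delta$, by continuity of $w_a$. Letting $a\to\mathcal U$ gives $w(\infty)\ge1-\delta$.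
\item For $m<a<b$ we have $w_{a,b}(m)<-1+\delta$. Letting $b\to\mathcal U$ and then $a\to\mathcal U$ gives $w(m)\le-1+\delta$ for all $m$. Letting $m\to\infty$ gives $w(\infty)\le-1+\delta$, by continuity of $w$.
\end{itemize}
Hence $1-\delta\le-1+\delta$, that is, $\delta\ge1$.

Inside a weakly compact set, limits over the functions and limits over the points can be interleaved in any order with the same result. The set $A_1$ is built so that the orders $a<m<b$ and $m<a<b$ produce values that differ by $2$, while each single cluster point jumps only by $1$. To widen the gap we need points that are reached by several successive limits. This is what the spaces $K_n$ provide.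

\section{The sets $A_n$}\label{sec:An}

\subsection*{The space $K_n$}
Intervals $[a,b)$ are now intervals of $\mathbb N$. A net $(t^\nu)$ converges to $t$ in $2^{\mathbb N}$ if and only if for each $N$ eventually $t^\nu\cap[0,N)=t\cap[0,N)$. So a function of $t$ that depends only on $t\cap[0,N)$ for some $N$ is continuous. The set $K_n$ is closed in $2^{\mathbb N}$, since $|t|>n$ is witnessed by a finite initial part of $t$. Thus $K_n$ is compact, metrizable and countable. Let $n\ge1$ and $t\in K_n$. If $|t|=n$, then $t$ is the only $u\in K_n$ with $u\cap[0,\max t]=t$, so $t$ is isolated. If $|t|<n$, then $t\cup\{m\}\to t$ as $m\to\infty$, so $t$ is not isolated. Hence $K_n^{(1)}=K_{n-1}$, and by induction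
\[
K_n^{(n)}=K_0=\{\emptyset\},\qquad K_n^{(n+1)}=\emptyset .
\]
In particular $K_n$ is scattered. The space $K_1$ is the space of Section~\ref{sec:c}, with $\{m\}$ for $m$ and $\emptyset$ for $\infty$.

\subsection*{The functions $f_s$}
Fix $n\ge1$. For a finite set $s=\{s_1<\dots<s_j\}\subset\mathbb N$ with $j\ge1$ put
\[
I_1(s)=[0,s_1),\qquad I_i(s)=[s_{i-1},s_i)\quad(2\le i\le j),
\]
and for $t\in K_n$ let
\[
m_s(t)=|\{i\le j: t\cap I_i(s)\ne\emptyset\}|,\qquad
\sigma_s(t)=\begin{cases}-1&\text{if }t\cap[0,s_1)\ne\emptyset,\\ +1&\text{otherwise.}\end{cases}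
\]
Both functions depend only on $t\cap[0,s_j)$, so they are continuous on $K_n$. For $|s|=n+1$ put $f_s=\sigma_sm_s\in C(K_n)$, and let
\[
A_n=\{f_s: s\subset\mathbb N,\ |s|=n+1\}.
\]
The intervals $I_i(s)$ are disjoint and $|t|\le n$, so $\|f_s\|\le n$. For $n=1$ and $s=\{a<b\}$ we recover $f_{a,b}$.

The count $m_s(t)$ measures how often $s$ and $t$ alternate. The sign records which of them comes first. It is needed for the full value $n$: functions with values in $[0,n]$ lie within $n/2$ of a constant, so a set of such functions has $\omega\le n/2$.

\begin{lemma}\label{lem:wk}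
$\operatorname{wk}(A_n)\le\frac12$ in $C(K_n)$.
\end{lemma}

The reason is that, when some elements of $s$ escape to infinity, a fixed $t$ sees only one new interval, so a cluster point has a single discontinuous term, of size $1$.

\begin{proof}
By (P2) we must show that every pointwise limit $F$ of a net $(f_{s^\nu})$ is within $\frac12$ of $C(K_n)$. The sets $s^\nu$ lie in the compact space $K_{n+1}$, so after passing to a subnet $s^\nu\to s$ with $j=|s|\le n+1$.

\emph{Case $j=n+1$.} The point $s$ is isolated in $K_{n+1}$, so eventually $s^\nu=s$, and $F=f_s$ is continuous.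

\emph{Case $j=0$.} Fix $t\neq\emptyset$. Eventually $s^\nu_1>\max t$, so $t\subset I_1(s^\nu)$, $m_{s^\nu}(t)=1$ and $\sigma_{s^\nu}(t)=-1$. Thus $F(t)=-1$. Also $F(\emptyset)=0$, since $m_{s^\nu}(\emptyset)=0$. So $F$ is at distance $\frac12$ from the constant $-\frac12$.

\emph{Case $1\le j\le n$.} Write $s=\{s_1<\dots<s_j\}$ and fix $t$. With $N=\max(s\cup t)$, eventually $s^\nu\cap[0,N]=s$, that is, $s^\nu_i=s_i$ for $i\le j$ and $s^\nu_{j+1}>N$. For such $\nu$ the sign is $\sigma_s(t)$, the first $j$ intervals are those of $s$, the interval $I_{j+1}(s^\nu)=[s_j,s^\nu_{j+1})$ meets $t$ exactly when $[s_j,\infty)$ does, and the later intervals miss $t$. Hence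
\[
F(t)=\sigma_s(t)\bigl(m_s(t)+e(t)\bigr),\qquad e(t)=\begin{cases}1&\text{if }t\cap[s_j,\infty)\ne\emptyset,\\0&\text{otherwise.}\end{cases}
\]
The function $h=\sigma_s\,(m_s+\frac12)$ is continuous, and $|F-h|=|e-\frac12|=\frac12$ everywhere.
\end{proof}

\subsection*{The lower bound for $\omega$}
We want copies of $A_n$ in other spaces $C(Z)$. By Lemma~\ref{lem:basic}(b), a contraction $J:C(K_n)\to C(Z)$ does not increase $\operatorname{wk}$. But it does not increase $\omega$ either, and $C(Z)$ may contain weakly compact sets that approximate $JA_n$ better than any subset of $J(C(K_n))$. So the lower bound has to be proved in $C(Z)$. It needs only a system of points of $Z$ that converge as the points of $K_n$ do.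

\begin{proposition}\label{prop:transfer}
Let $Z$ be compact, $H\subset Z$ closed, $q:H\to K_n$ a continuous surjection, and let $J:C(K_n)\to C(Z)$ be linear with $\|J\|\le1$ and $(Ju)|_H=u\circ q$ for all $u\in C(K_n)$. Then $\operatorname{wk}(JA_n)\le\frac12$ and $\omega(JA_n)\ge n$ in $C(Z)$.
\end{proposition}

\begin{proof}
The first inequality follows from Lemmas~\ref{lem:basic}(b) and~\ref{lem:wk}. For the second, let $\delta>\omega(JA_n)$. There are a weakly compact $W\subset C(Z)$ and $w_s\in W$ with $\|Jf_s-w_s\|<\delta$ for $|s|=n+1$. We show that $\delta\ge n$.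

\emph{Functions.} For $|s|=n,n-1,\dots,0$ define recursively $w_s=\lim_{m\to\mathcal U}w_{s\cup\{m\}}$ in the compact space $(W,\text{weak})$; here $m$ runs over the integers larger than all elements of $s$. This is the only use of weak compactness: it makes every $w_s$ a continuous function on $Z$.

\emph{Points.} An arbitrary choice of preimages of the $t\in K_n$ under $q$ need not respect convergence. So we choose preimages on the top level only and obtain the others as limits. For $|t|=n$ choose $x_t\in H$ with $q(x_t)=t$. For $|t|=n-1,\dots,0$ put $x_t=\lim_{m\to\mathcal U}x_{t\cup\{m\}}$ in the compact space $H$.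

\emph{The array.} Let $G(s,t)=w_s(x_t)$ for $|s|\le n+1$, $|t|\le n$. Evaluation at $x_t$ is weakly continuous on $W$, and $w_s$ is continuous on $H$. Therefore
\begin{equation}\label{eq:lim}
\begin{aligned}
\lim_{m\to\mathcal U}G(s\cup\{m\},t)&=G(s,t)&&(|s|\le n),\\
\lim_{m\to\mathcal U}G(s,t\cup\{m\})&=G(s,t)&&(|t|\le n-1).
\end{aligned}
\end{equation}
On the top level $(Jf_s)(x_t)=f_s(q(x_t))=f_s(t)$, so
\begin{equation}\label{eq:top}
|G(s,t)-f_s(t)|<\delta\qquad(|s|=n+1,\ |t|=n).
\end{equation}

\emph{Removing the largest element.} Let $c_1c_2\dots c_{2n+1}$ be a word with $n+1$ letters $\mathsf s$ and $n$ letters $\mathsf t$. For $0\le k\le2n+1$, a \emph{$k$-configuration} is a pair $(s,t)$ obtained from integers $m_1<\dots<m_k$ by $s=\{m_i:c_i=\mathsf s\}$ and $t=\{m_i:c_i=\mathsf t\}$. The only $0$-configuration is $(\emptyset,\emptyset)$. We claim: if $P\subset\mathbb R$ is closed and $G(s,t)\in P$ for all $k$-configurations, where $k\ge1$, then $G(s,t)\in P$ for all $(k-1)$-configurations. Let $(s,t)$ be a $(k-1)$-configuration. If $c_k=\mathsf s$, then $|s|\le n$ and $(s\cup\{m\},t)$ is a $k$-configuration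 for all $m$ larger than the elements of $s\cup t$, that is, for all but finitely many $m$; the first line of \eqref{eq:lim} gives $G(s,t)\in P$. If $c_k=\mathsf t$, then $|t|\le n-1$, and the same argument works with $(s,t\cup\{m\})$ and the second line. Consequently, if $G\in P$ on all $(2n+1)$-configurations of some word, then $G(\emptyset,\emptyset)\in P$.

\emph{Two words.} For the word $(\mathsf{ts})^n\mathsf s$ the $(2n+1)$-configurations are
\[
t_1<s_1<t_2<s_2<\dots<t_n<s_n<s_{n+1}.
\]
Here $t_i\in I_i(s)$ for $i\le n$ and $t_1<s_1$, so $f_s(t)=-n$. By \eqref{eq:top}, $G(s,t)\le-n+\delta$, and hence $G(\emptyset,\emptyset)\le-n+\delta$. For the word $(\mathsf{st})^n\mathsf s$ they are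
\[
s_1<t_1<s_2<t_2<\dots<s_n<t_n<s_{n+1}.
\]
Here $t_i\in I_{i+1}(s)$ for $i\le n$ and $t\cap[0,s_1)=\emptyset$, so $f_s(t)=n$, and hence $G(\emptyset,\emptyset)\ge n-\delta$. Together, $n-\delta\le-n+\delta$, so $\delta\ge n$.
\end{proof}

For $n=1$ the words $\mathsf{tss}$ and $\mathsf{sts}$ are the orders $m<a<b$ and $a<m<b$ of Section~\ref{sec:c}. Both measures are positively homogeneous, so $\frac1nJA_n$ is a subset of the unit ball with $\omega\ge1$ and $\operatorname{wk}\le\frac1{2n}$.

\section{Copies of $A_n$ in $C(K)$}\label{sec:plant}

If $C(K)$ contains a bounded set $A$ with $\operatorname{wk}(A)\le\frac12$ and $\omega(A)\ge n$, then $\omega\le C\operatorname{wk}$ forces $n\le C/2$. So it suffices to verify the hypotheses of Proposition~\ref{prop:transfer}. The interval $[0,1]$ is connected and does not map onto $K_n$. It does contain a copy of $K_n$, and functions on this copy extend linearly.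

\begin{lemma}\label{lem:interval}
Let $M\subset[0,1]$ be closed and nonempty. There is a linear operator $E:C(M)\to C([0,1])$ with $\|E\|=1$ and $(Eu)|_M=u$.
\end{lemma}

\begin{proof}
Let $Eu$ equal $u$ on $M$, be affine on $[a,b]$ for each gap $(a,b)$ of $M$ with $a,b\in M$, and be constant on $[0,\min M]$ and on $[\max M,1]$. Each value $Eu(y)$ is a convex combination of values of $u$, with coefficients independent of $u$. So $E$ is linear and $\|Eu\|=\|u\|$. Near a point outside $M$ the function $Eu$ is affine, hence continuous. Let $x\in M$, $x<1$; we check continuity from the right, the left being symmetric. If $x=\max M$ or $x$ is the left end of a gap, then $Eu$ is affine on a right neighborhood of $x$. Otherwise, given $\gamma>0$, there is $z\in M$, $z>x$, so close to $x$ that $|u-u(x)|\le\gamma$ on $M\cap[x,z]$. For $y\in[x,z]$ the value $Eu(y)$ is a convex combination of values of $u$ on $M\cap[x,z]$, so $|Eu(y)-u(x)|\le\gamma$.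
\end{proof}

The map $t\mapsto\sum_{i\in t}2\cdot3^{-i-1}$ is continuous and injective on $2^{\mathbb N}$, so it maps $K_n$ homeomorphically onto a closed set $M_n\subset[0,1]$. Let $\theta_n:M_n\to K_n$ be the inverse homeomorphism and $E_n:C(M_n)\to C([0,1])$ the operator of Lemma~\ref{lem:interval}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The union $\bigsqcup_nK_n$ is countable, locally compact and Hausdorff, so $Y$ is countable, compact and Hausdorff. Each $K_n$ is open in $Y$ and compact, hence clopen. Apply Proposition~\ref{prop:transfer} with $Z=Y$, $H=K_n$, $q$ the identity and $J$ the extension by $0$. Apply it also with $Z=[0,1]$, $H=M_n$, $q=\theta_n$ and $Ju=E_n(u\circ\theta_n)$. In both spaces we obtain, for every $n$, a bounded set with $\operatorname{wk}\le\frac12$ and $\omega\ge n$, so no constant $C$ exists. The space $Y$ answers (3), the interval answers (2), and either answers (1).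
\end{proof}

For a general $K$ we avoid extending functions from a closed subset of $K$ and pull everything back along a continuous surjection. If $K$ is not scattered the target is $[0,1]$. If $K$ is scattered, there are enough clopen sets to map $K$ onto $K_n$ itself.

\begin{lemma}\label{lem:onto}
Let $Z$ be a zero-dimensional compact space with $Z^{(n)}\ne\emptyset$, $n\ge0$. Then there is a continuous surjection $Z\to K_n$.
\end{lemma}

\begin{proof}
We use induction on $n$. The case $n=0$ holds because $K_0$ is a point. Let $n\ge1$. The proof imitates the structure of $K_n$: the set $K_n\setminus\{\emptyset\}$ is the disjoint union of the sets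
\[
B_m=\{t\in K_n:t\ne\emptyset,\ \min t=m\}\qquad(m\in\mathbb N),
\]
and $t\mapsto\{m\}\cup\{m+1+i:i\in t\}$ is a homeomorphism of $K_{n-1}$ onto $B_m$.

The set $P=Z^{(n-1)}$ is infinite by Lemma~\ref{lem:CB}(b). We find pairwise disjoint clopen sets $U_m$, $m\in\mathbb N$, each meeting $P$. Put $V_0=Z$. Given a clopen $V_m$ with $V_m\cap P$ infinite, separate two points of $V_m\cap P$ by a clopen set. This splits $V_m$ into two clopen pieces, both meeting $P$. One piece contains infinitely many points of $P$; call it $V_{m+1}$, and call the other $U_m$.

Each $U_m$ is compact and zero-dimensional, and $U_m^{(n-1)}=U_m\cap P\ne\emptyset$ by Lemma~\ref{lem:CB}(a). By the inductive hypothesis there is a continuous surjection $q_m:U_m\to B_m$. Let $q=q_m$ on $U_m$, and let $q(x)=\emptyset$ for $x\notin\bigcup_mU_m$. The map $q$ is continuous at the points of each open set $U_m$. Let $x\notin\bigcup_mU_m$, and let $N$ be a neighborhood of $\emptyset$ in $K_n$. For some $M$ the set $N$ contains all $t$ with $t\cap[0,M]=\emptyset$, hence $\emptyset$ and all $B_m$ with $m>M$. So $q^{-1}(N)$ contains the open set $Z\setminus\bigcup_{m\le M}U_m$,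 which contains $x$. Thus $q$ is continuous. Its image is closed and contains $K_n\setminus\{\emptyset\}$, and $\{m\}\to\emptyset$, so $q$ is onto.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We apply Proposition~\ref{prop:transfer} with $Z=K$.

If $K$ is scattered, it is zero-dimensional by Lemma~\ref{lem:CB}(d), and Lemma~\ref{lem:onto} gives a continuous surjection $q:K\to K_n$. Take $H=K$ and $Ju=u\circ q$.

If $K$ is not scattered, the theorem of Pe\l czy\'nski and Semadeni gives a continuous surjection $q_0:K\to[0,1]$. Take $H=q_0^{-1}(M_n)$, $q=\theta_n\circ q_0|_H$ and $Ju=E_n(u\circ\theta_n)\circ q_0$. Then $q$ maps $H$ onto $K_n$, $\|J\|\le1$, and $Ju(x)=u(\theta_n(q_0(x)))=u(q(x))$ for $x\in H$.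

In both cases $A=JA_n$ satisfies $\operatorname{wk}(A)\le\frac12$ and $\omega(A)\ge n$. The bound $C\ge2n$ and the last assertion follow from the first sentence of this section.
\end{proof}

\section{The upper bound: one jump per level}\label{sec:upper}

Let $K$ be compact and scattered, $A\subset C(K)$ bounded, and $L$ its $\tau_p$-closure. Suppose that $\Phi:L\to C(K)$ is $\tau_p$-$\tau_p$ continuous with bounded range and $\|\Phi(F)-F\|\le\beta$ for all $F\in L$. Then $\Phi(L)$ is weakly compact by (P1) and (P2), and $\omega(A)\le\beta$. So we want to approximate each $F\in L$ by a continuous function that depends continuously on $F$. Section~\ref{sec:c} shows that the nearest continuous function will not do.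

On $\mathbb N\cup\{\infty\}$ the remedy is to keep the value $F(\infty)$, which does depend continuously on $F$, and to shrink the other values toward it. For $\delta\ge0$ let
\[
T_\delta(r)=\operatorname{sgn}(r)\,(|r|-\delta)^+\qquad(r\in\mathbb R).
\]
This function is continuous, $|r-T_\delta(r)|\le\delta$, and $|T_\delta(r)|=(|r|-\delta)^+$. If all $F\in L$ have jump at most $\rho$ at $\infty$, put $\Phi(F)=F(\infty)+T_\rho(F-F(\infty))$. Then $\Phi(F)(m)\to F(\infty)=\Phi(F)(\infty)$, and $\|\Phi(F)-F\|\le\rho$. The price of continuity in $F$ is the full jump $\rho$, which by \eqref{eq:jump} may be twice the distance to $C(K)$. In general we repeat this step down the Cantor--Bendixson levels. The constant $F(\infty)$ is replaced by an extension of the approximant already built on the level above, and each level adds one jump to the error.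

\begin{proposition}\label{prop:upper}
Let $K$ be compact with $K^{(n)}\ne\emptyset=K^{(n+1)}$, $n\ge0$. Assume that for each $0\le j<n$ there is a bounded linear operator $E_j:C(K^{(j+1)})\to C(K^{(j)})$ with $(E_jv)|_{K^{(j+1)}}=v$. Let $A\subset C(K)$ be bounded, let $L$ be its $\tau_p$-closure in $\ell_\infty(K)$, and let $\rho\ge0$ satisfy
\begin{equation}\label{eq:rho}
\operatorname{jump}(F,x_0)\le\rho\qquad(F\in L,\ x_0\in K).
\end{equation}
Then $\omega(A)\le n\rho$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:CB}, all $K^{(j)}$ are compact and scattered, and $K^{(n)}$ is finite. By descending induction on $j=n,\dots,0$ we construct maps $\Phi_j:L\to C(K^{(j)})$ such that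
\begin{enumerate}
\item[(i)] $|\Phi_j(F)-F|\le(n-j)\rho$ on $K^{(j)}$ for all $F\in L$;
\item[(ii)] $F\mapsto\Phi_j(F)(x)$ is $\tau_p$-continuous on $L$ for each $x\in K^{(j)}$.
\end{enumerate}
Since $L$ is bounded, (i) implies that $\Phi_j$ has bounded range. The map $\Phi_0$ then has the properties listed at the start of this section, with $\beta=n\rho$.

For $j=n$ put $\Phi_n(F)=F|_{K^{(n)}}$, which is continuous because $K^{(n)}$ is finite. Suppose $\Phi_{j+1}$ is constructed. Put $\delta=(n-j)\rho$, $u_F=E_j(\Phi_{j+1}(F))\in C(K^{(j)})$, and
\[
\Phi_j(F)=u_F+T_\delta(F-u_F)\quad\text{on }K^{(j)}.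
\]
Property (i) holds because $\Phi_j(F)-F=T_\delta(r)-r$ with $r=F-u_F$.

\emph{Property (ii).} Fix $x\in K^{(j)}$. The map $v\mapsto(E_jv)(x)$ is a bounded functional on $C(K^{(j+1)})$, so by (P1) it is $\tau_p$-continuous on bounded sets. The map $\Phi_{j+1}$ is $\tau_p$-$\tau_p$ continuous with bounded range. Hence $F\mapsto u_F(x)$ is continuous. So is $F\mapsto F(x)$, and $T_\delta$ is continuous.

\emph{Continuity of $\Phi_j(F)$ on $K^{(j)}$.} Only points $x_0\in K^{(j+1)}$ need attention, the others being isolated in $K^{(j)}$. Since $u_F(x_0)=\Phi_{j+1}(F)(x_0)$, property (i) for $j+1$ gives $|F(x_0)-u_F(x_0)|\le\delta-\rho$. Let $\gamma>0$. By \eqref{eq:rho} and the continuity of $u_F$, there is a neighborhood $U$ of $x_0$ in $K^{(j)}$ on which $|F(x)-F(x_0)|\le\rho+\gamma$ and $|u_F(x)-u_F(x_0)|\le\gamma$. For $x\in U$,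
\[
|F(x)-u_F(x)|\le(\rho+\gamma)+(\delta-\rho)+\gamma=\delta+2\gamma ,
\]
so $|T_\delta(F(x)-u_F(x))|\le2\gamma$ and $|\Phi_j(F)(x)-u_F(x_0)|\le3\gamma$. Taking $x=x_0$ and letting $\gamma\to0$ gives $\Phi_j(F)(x_0)=u_F(x_0)$, and then the estimate is the continuity of $\Phi_j(F)$ at $x_0$.
\end{proof}

Finite height is used to start the induction and to keep the accumulated error finite; by Theorem~\ref{thm:B} it cannot be dropped. Linearity and boundedness of $E_j$ are used only for (ii): Tietze's theorem would provide a continuous extension $u_F$ for each $F$, but with no control of its dependence on $F$.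

\begin{proof}[Proof of Theorem~\ref{thm:C}(a)]
We first find the operators $E_j$. For metrizable $K$ they exist by the Borsuk--Dugundji extension theorem, but here a direct construction is available. It suffices to find continuous retractions $r_j:K^{(j)}\to K^{(j+1)}$ and to put $E_jv=v\circ r_j$.

Let $K$ be metrizable with metric $d$. For $x\in K^{(j)}$ let $r_j(x)$ be a point of the nonempty compact set $K^{(j+1)}$ nearest to $x$; then $r_j$ fixes $K^{(j+1)}$. It is continuous at the isolated points of $K^{(j)}$. At $x_0\in K^{(j+1)}$ it is continuous because $d(r_j(x),x_0)\le d(r_j(x),x)+d(x,x_0)\le2d(x,x_0)$.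

Let $n=1$ and $K$ be arbitrary. By Lemma~\ref{lem:CB}, $K^{(1)}=\{p_1,\dots,p_k\}$ is finite and $K$ is zero-dimensional. Choose pairwise disjoint clopen sets $V_i\ni p_i$, replace $V_1$ by $K\setminus\bigcup_{i\ge2}V_i$, and put $r_0=p_i$ on $V_i$.

Now let $A\subset C(K)$ be bounded. By (P2) and \eqref{eq:jump}, condition \eqref{eq:rho} holds with $\rho=2\operatorname{wk}(A)$, and Proposition~\ref{prop:upper} gives $\omega(A)\le2n\operatorname{wk}(A)$. No smaller constant works, by Theorem~\ref{thm:B}.
\end{proof}

\begin{remark}
For $K=K_n$ the bounds meet: $\omega(A_n)=n$ and $\operatorname{wk}(A_n)=\frac12$. Indeed, $n\le\omega(A_n)\le\sup_s\|f_s\|\le n$ by Proposition~\ref{prop:transfer} and Lemma~\ref{lem:basic}(a), and $\frac12\ge\operatorname{wk}(A_n)\ge\omega(A_n)/2n=\frac12$ by Lemma~\ref{lem:wk} and Theorem~\ref{thm:C}(a).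
\end{remark}

\begin{remark}
Under the hypotheses of Proposition~\ref{prop:upper}, $C(K)$ is isomorphic to $c_0(K)$. To see this let $D_j=K^{(j)}\setminus K^{(j+1)}$. A function $h$ on $K^{(j)}$ that vanishes on $K^{(j+1)}$ is continuous exactly when $h|_{D_j}\in c_0(D_j)$, because the compact subsets of the discrete set $D_j$ are the finite ones. So $(v,h)\mapsto E_jv+h$ is an isomorphism of $C(K^{(j+1)})\oplus c_0(D_j)$ onto $C(K^{(j)})$, and we iterate. Equivalence with some constant then also follows from the equality $\omega=\operatorname{wk}$ on $c_0(K)$. Proposition~\ref{prop:upper} gives the sharp constant, and its hypothesis on jumps is the form needed in the next section.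
\end{remark}

\section{Separable spaces}\label{sec:sep}

Let $K$ be separable of finite height. The plan is to move the problem to a metrizable quotient $\tilde K$ of $K$, where Proposition~\ref{prop:upper} applies. Countably many functions always factor through such a quotient, and so do their convex combinations. There are three points to settle. The set $A$ must be close to the convex hull of a countable subset. The height must not grow in the quotient. Finally, we need a hypothesis that passes from $K$ to $\tilde K$: Lemma~\ref{lem:basic}(b), applied to composition with the quotient map, bounds $\operatorname{wk}$ in $C(K)$ by $\operatorname{wk}$ in $C(\tilde K)$, which is the wrong direction, whereas bounds on jumps do descend.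

\begin{lemma}\label{lem:conv}
Let $K$ be compact, scattered and separable, let $A\subset C(K)$ be bounded, and let $\operatorname{wk}(A)<\varepsilon$. There is a countable $B\subset A$ with $\operatorname{dist}(f,\operatorname{conv}B)\le2\varepsilon$ for every $f\in A$.
\end{lemma}

\begin{proof}
Let $S\subset K$ be countable and dense. The space $\mathbb R^S$ is metrizable and second countable, so each of its subspaces is separable. Hence there is a countable $B\subset A$ such that $\{b|_S:b\in B\}$ is dense in $\{f|_S:f\in A\}$.

Fix $f\in A$, choose $b_i\in B$ with $b_i\to f$ pointwise on $S$, and let $F\in\ell_\infty(K)=C(K)^{**}$ be a $w^*$-cluster point of $(b_i)$. Then $F=f$ on $S$, and $F\in\overline B^{w^*}\subset\overline A^{w^*}$. So $\|F-g\|<\varepsilon$ for some $g\in C(K)$. On $S$ we have $|f-g|=|F-g|<\varepsilon$. As $f-g$ is continuous and $S$ is dense, $\|f-g\|\le\varepsilon$, and $\|F-f\|\le2\varepsilon$.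

Thus $f$ is close to a $w^*$-cluster point of $B$, and the Hahn--Banach theorem converts this into closeness in norm to $\operatorname{conv}B$. Let $r=\operatorname{dist}(f,\operatorname{conv}B)$ and assume $r>0$. The open ball of radius $r$ about $f$ is disjoint from $\operatorname{conv}B$, so there is $\mu\in C(K)^*$ with $\|\mu\|=1$ whose supremum on $B$ is at most its infimum on the ball, which is $\mu(f)-r$. Since $F\in\overline B^{w^*}$, we get $\langle F,\mu\rangle\le\mu(f)-r$. Therefore $r\le\langle f-F,\mu\rangle\le2\varepsilon$.
\end{proof}

\begin{lemma}\label{lem:image}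
Let $q:K\to\tilde K$ be a continuous surjection of a compact space onto a compact metrizable space.
\begin{enumerate}
\item[(a)] $\tilde K^{(j)}\subset q(K^{(j)})$ for all $j\ge0$.
\item[(b)] If $\tilde F\in\ell_\infty(\tilde K)$ and $\|\tilde F\circ q-g\|\le\beta$ for some $g\in C(K)$, then $\operatorname{jump}(\tilde F,y)\le2\beta$ for all $y\in\tilde K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The case $j=0$ is surjectivity. Assume the inclusion for $j$ and let $y\in\tilde K^{(j+1)}$. Take $y_i\in\tilde K^{(j)}\setminus\{y\}$ with $y_i\to y$, points $x_i\in K^{(j)}$ with $q(x_i)=y_i$, and a cluster point $x\in K^{(j)}$ of $(x_i)$. Then $q(x)$ is a cluster point of $(y_i)$, so $q(x)=y$. As $q(x_i)\ne y$, we have $x_i\ne x$ for all $i$. So every neighborhood of $x$ meets $K^{(j)}\setminus\{x\}$, and $x\in K^{(j+1)}$.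

(b) Suppose $\operatorname{jump}(\tilde F,y)>2\beta+\gamma$ with $\gamma>0$. Then there are $y_i\to y$ with $|\tilde F(y_i)-\tilde F(y)|>2\beta+\gamma$. Choose $x_i\in q^{-1}(y_i)$ and a cluster point $x$ of $(x_i)$; as before, $q(x)=y$. For some $i$ we have $|g(x_i)-g(x)|<\gamma$, and then
\[
|\tilde F(y_i)-\tilde F(y)|=|\tilde F(q(x_i))-\tilde F(q(x))|\le2\beta+|g(x_i)-g(x)|<2\beta+\gamma,
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(b)]
The space $K$ is scattered by Lemma~\ref{lem:CB}(c). Let $A\subset C(K)$ be bounded, $\varepsilon>\operatorname{wk}(A)$ and $\eta>0$. Take $B$ as in Lemma~\ref{lem:conv}, choose for each $f\in A$ a function $f'\in\operatorname{conv}B$ with $\|f-f'\|\le2\varepsilon+\eta$, and let $A'=\{f':f\in A\}$.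

\emph{The quotient.} Define $q:K\to\mathbb R^B$ by $q(x)=(b(x))_{b\in B}$, and let $\tilde K=q(K)$. It is compact, and metrizable because $B$ is countable. Each $b\in B$ is the $b$-th coordinate function composed with $q$. Hence each $f'$ has the form $f'=\tilde f\circ q$, where $\tilde f\in C(\tilde K)$ is a convex combination of coordinate functions. The operator $Q:C(\tilde K)\to C(K)$, $Qv=v\circ q$, is a linear isometry, and it maps $\tilde A=\{\tilde f:f\in A\}$ onto $A'$. In particular $\tilde A$ is bounded. By Lemma~\ref{lem:image}(a), $\tilde K^{(n+1)}=\emptyset$.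

\emph{Jumps.} Let $\tilde F$ be in the $\tau_p$-closure of $\tilde A$, say the pointwise limit of a net $(\tilde f_\nu)$ with $f_\nu\in A$. By (P2), after passing to a subnet, $f_\nu\to F$ pointwise on $K$ for some $F\in\overline A^{w^*}$. For $x\in K$ we have $|\tilde f_\nu(q(x))-f_\nu(x)|=|f'_\nu(x)-f_\nu(x)|\le2\varepsilon+\eta$, and in the limit $\|\tilde F\circ q-F\|\le2\varepsilon+\eta$. There is $g\in C(K)$ with $\|F-g\|<\varepsilon$, so $\|\tilde F\circ q-g\|\le3\varepsilon+\eta$. By Lemma~\ref{lem:image}(b), condition \eqref{eq:rho} holds for $\tilde A$ on $\tilde K$ with $\rho=6\varepsilon+2\eta$.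

\emph{Conclusion.} Let $n'\le n$ be the largest index with $\tilde K^{(n')}\ne\emptyset$. The extension operators exist on the metrizable space $\tilde K$, by the nearest-point retractions in the proof of part (a). Proposition~\ref{prop:upper} gives $\omega(\tilde A)\le n'\rho\le n\rho$ in $C(\tilde K)$. By parts (b) and (c) of Lemma~\ref{lem:basic},
\[
\omega(A)\le2\varepsilon+\eta+\omega(A')\le2\varepsilon+\eta+\omega(\tilde A)\le2\varepsilon+\eta+n(6\varepsilon+2\eta).
\]
Letting $\eta\to0$ and $\varepsilon\downarrow\operatorname{wk}(A)$ gives $\omega(A)\le(6n+2)\operatorname{wk}(A)$.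
\end{proof}

Separability of $K$ enters only through Lemma~\ref{lem:conv}, and metrizability in part (a) only through the retractions.

\begin{proof}[Proof of Corollary~\ref{cor:class}]
If $K^{(m)}\ne\emptyset$ for all $m$, the measures are not equivalent by Theorem~\ref{thm:B}. Let $K$ have finite height, and let $n$ be the largest index with $K^{(n)}\ne\emptyset$. If $n=0$, then $K$ is finite, bounded subsets of $C(K)$ are relatively compact, and both measures vanish. If $n\ge1$, Theorem~\ref{thm:C} applies: part (a) for metrizable $K$, with optimal constant $2n$, and part (b) for separable $K$. A countable compact space is metrizable: choosing a Urysohn function for each pair of distinct points gives a continuous injection into a countable power of $[0,1]$, which is an embedding by compactness.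
\end{proof}

\begin{thebibliography}{9}

\bibitem{HK}
Jan Hamhalter and Ond\v{r}ej F.K. Kalenda,
\emph{Measures of weak non-compactness in spaces of nuclear operators},
arXiv:1711.08906 (2017).

\end{thebibliography}
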